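# Sign-changing solutions of the critical GJMS equation on the sphere with a prescribed number of nodal domains

## Polynomials in $|x|^2-|y|^2$ on $\mathbb S^5$

Write points of $\mathbb S^5\subset\mathbb R^3\times\mathbb R^3$ as $(x,y)$ and look at the function $s=|x|^2-|y|^2$, which takes values in $[-1,1]$. Let us compute the Laplacian of a function of $s$ by hand.

As a polynomial on $\mathbb R^6$, $|x|^2-|y|^2$ is homogeneous of degree $2$ and harmonic, since its Laplacian is $6-6=0$. So $s$ is a spherical harmonic of degree $2$, and $-\Delta_g s=2(2+4)s=12s$. The Euclidean gradient $(2x,-2y)$ has squared length $4$ on the sphere and radial component $2|x|^2-2|y|^2=2s$, so the tangential gradient satisfies $|\nabla s|^2=4-4s^2$. By the chain rule,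
$$-\Delta_g(U\circ s)=-4(1-s^2)U''+12\,s\,U'=-\rho^{-1}(AU')',\qquad \rho=(1-s^2)^{1/2},\quad A=4(1-s^2)^{3/2}.$$
Put $s=\cos\phi$ and $U=w/\sin\phi$. Since $\frac{d}{ds}=-\frac1{\sin\phi}\frac{d}{d\phi}$,
$$4(1-s^2)U''-12sU'=\frac{4}{\sin^2\phi}\big(\sin^2\!\phi\;U_\phi\big)_\phi=\frac{4(w_{\phi\phi}+w)}{\sin\phi}.$$
The choice $w=\sin((n+1)\phi)$ gives the polynomial $Q_n(\cos\phi)=\sin((n+1)\phi)/\sin\phi$ of degree $n$, with $-\Delta_g(Q_n\circ s)=4n(n+2)\,Q_n\circ s$. For example $Q_0=1$, $Q_1=2s$, $Q_2=4(s^2-\frac14)$.

Now consider the fourth-order operator $\mathscr P=(-\Delta_g+\frac{15}4)(-\Delta_g+\frac74)$ on $\mathbb S^5$. Each $Q_n\circ s$ solves a linear equation $\mathscr Pu=\kappa u$. The polynomial $Q_n$ has exactly the zeros $\cos\frac{i\pi}{n+1}$, $1\le i\le n$, all simple. They cut $\mathbb S^5$ into $n+1$ connected regions: for $s^2-\frac14$ these are $\{s<-\frac12\}$, $\{|s|<\frac12\}$ and $\{s>\frac12\}$. So the linear equation has solutions with any prescribed number of such regions.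

Replace the right-hand side by the nonlinearity $|u|^8u$, the critical power for this operator. There are no explicit polynomial solutions to read off now, apart from constants: $u=(\frac{15}4\cdot\frac74)^{1/8}$. Can we still prescribe the number of regions?

## The critical equation and the theorem

Let $m\ge1$ and $N>2m$. Put $\varkappa:=2^*_m=\frac{2N}{N-2m}>2$ and $f(t)=|t|^{\varkappa-2}t$. The function $f$ is odd and of class $C^1$. The GJMS operator of order $2m$ on the round unit sphere $(\mathbb S^N,g)$ is
$$\mathscr P^m_g=L_1L_2\cdots L_m,\qquad L_k=-\Delta_g+c_k,\qquad c_k=\big(\tfrac N2+k-1\big)\big(\tfrac N2-k\big).$$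
For $m=1$ it is the conformal Laplacian, for $m=2$ the Paneitz operator. With $N=5$, $m=2$ we get $c_1=\frac52\cdot\frac32=\frac{15}4$, $c_2=\frac72\cdot\frac12=\frac74$ and $\varkappa=10$: the example above. Since $k\le m<N/2$, all $c_k$ are positive, and the $L_k$ commute.

The space $H^m_g(\mathbb S^N)$ is the completion of $\mathcal C^\infty(\mathbb S^N)$ for the norm of the inner product $\int(uv+\Delta_g^{m/2}u\,\Delta_g^{m/2}v)\,dV_g$ if $m$ is even, and $\int(uv+\langle\nabla_g\Delta_g^{(m-1)/2}u,\nabla_g\Delta_g^{(m-1)/2}v\rangle_g)\,dV_g$ if $m$ is odd. The problem is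
$$\mathscr P^m_gv=|v|^{2^*_m-2}v=f(v),\qquad v\in H^m_g(\mathbb S^N), \tag{1}$$
in the weak sense, for continuous $v$.

**Definition.** A *nodal domain* of a continuous $v$ is a connected component of the open set $\{v\ne0\}$.

For $m=1$ it is known that for every $N>2$ and every integer $\ell\ge2$ there is a sign-changing solution with precisely $\ell$ nodal domains. The paper by Mónica Clapp, Juan Carlos Fernández and Alberto Saldaña, "Critical polyharmonic systems and optimal partitions" (arXiv:2105.03754, 2021), is the source of the question whether this holds for every $m\ge2$, $N>2m$ and $\ell\ge2$. The answer is yes.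

Fix $p,q\ge2$ with $p+q=N+1$; this is possible since $N\ge3$, for instance $p=2$, $q=N-1$. Write points of $\mathbb S^N$ as $(x,y)\in\mathbb R^p\times\mathbb R^q$, and put $G=O(p)\times O(q)$ and $s=|x|^2-|y|^2\in[-1,1]$.

**Theorem.** For all $m\ge1$, $N>2m$ and $p,q\ge2$ with $p+q=N+1$:

1. (Existence) For every $\ell\ge1$ there is a continuous $G$-invariant solution of (1) with precisely $\ell$ nodal domains, sign-changing if $\ell\ge2$. In particular the answer to the question is yes.
2. (Structure) Every nontrivial continuous $G$-invariant solution $v$ has finitely many nodal domains. If their number is $\ell$, the zero set of $v$ consists of exactly $\ell-1$ level sets $\{s=\xi_i\}$, $-1<\xi_1<\dots<\xi_{\ell-1}<1$, each diffeomorphic to $\mathbb S^{p-1}\times\mathbb S^{q-1}$, and $v$ changes sign across each of them with $\nabla v\ne0$ there.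
3. (Energy) For each $E$ there is $\ell(E)$ such that every nontrivial continuous $G$-invariant solution with $\int|v|^\varkappa\le E$ has at most $\ell(E)$ nodal domains. So the energies of the solutions in 1 tend to $\infty$ as $\ell\to\infty$.
4. (Multiplicity) For each $\ell\ge2$ there are at least $\lfloor\frac{N-1}2\rfloor$ solutions with precisely $\ell$ nodal domains, pairwise not related by conformal transformations of $\mathbb S^N$.

Let us recall the textbook facts behind the setting. The eigenvalues of $-\Delta_g$ are $\lambda_j=j(j+N-1)$. If $u=\sum_ju_j$ is the expansion in spherical harmonics, put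
$$\langle u,w\rangle_*=\int u\,\mathscr P^m_gw=\sum_j\prod_{k=1}^m(\lambda_j+c_k)\int u_jw_j,\qquad \|u\|_*^2=\langle u,u\rangle_* ,$$
extended by density. Since $\|u\|_{H^m_g}^2=\sum_j(1+\lambda_j^m)\|u_j\|_{L^2}^2$ and all $c_k>0$, the norm $\|\cdot\|_*$ is equivalent to that of $H^m_g$, which is equivalent to the usual Sobolev norm of order $m$. A weak solution is a $v$ with $\langle v,\varphi\rangle_*=\int f(v)\varphi$ for all $\varphi\in H^m_g$.

Put $K=(\mathscr P_g^m)^{-1}=L_m^{-1}\cdots L_1^{-1}$. By $L^r$ elliptic theory $L_k^{-1}:W^{j,r}\to W^{j+2,r}$ is bounded for $1<r<\infty$ and $j\ge0$, hence so is $K:L^r\to W^{2m,r}$. All these operators commute with isometries. For continuous $h$ we have $Kh\in W^{2m,2}\subset H^m_g$, and comparing coefficients, $\langle Kh,\varphi\rangle_*=\int h\varphi$ for all $\varphi\in H^m_g$. Consequently a continuous $v\in H^m_g$ solves (1) if and only if $\langle v-Kf(v),\varphi\rangle_*=0$ for all $\varphi$, that is,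
$$v=Kf(v). \tag{2}$$
Moreover, a continuous $v$ satisfying (2) is automatically in $H^m_g$.

## Why cutting along the zero set fails, and what the inverse operator does

Solutions are critical points of $\frac12\|v\|_*^2-\frac1\varkappa\int|v|^\varkappa$. For $m=1$ the sensible first approach is to cut: $v^\pm=\max(\pm v,0)$ lie in $H^1$, and $\|v\|_*^2=\|v^+\|_*^2+\|v^-\|_*^2$, so one can work on the candidate nodal domains separately. For $m\ge2$ this stops at the very first line, because the truncation leaves the space. Take $u=s$ on $\mathbb S^5$, $m=2$. If $s^+\in H^2$, there is $g_0=\Delta s^+\in L^2$ with $\int s^+\Delta\varphi=\int g_0\varphi$ for all smooth $\varphi$. Test with $\varphi=\eta\circ s$, $\eta\in C_c^\infty(-1,1)$. With some constant $C_0>0$ from the volume element,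
$$\int s^+\Delta\varphi=-\int\nabla s^+\cdot\nabla\varphi=-C_0\int_0^1A\eta'\,ds=C_0\Big(A(0)\eta(0)+\int_0^1A'\eta\,ds\Big),\qquad A(0)=4 .$$
Choose $0\le\eta_n\le1$ with $\eta_n(0)=1$ and support in $(-\frac1n,\frac1n)$. The right side tends to $4C_0$, while $|\int g_0\varphi_n|\le\|g_0\|_{L^2}\|\varphi_n\|_{L^2}\to0$. This is a contradiction, so $s^+\notin H^2$.

We therefore leave $v$ in one piece and ask instead how the operator $K$ in (2) acts on the number of sign changes. Try it on $\mathbb S^5$ with the profiles $s^2-a$, $0<a<1$, which change sign twice. The functions $1$ and $s^2-\frac14$ are eigenfunctions of $-\Delta_g$ with eigenvalues $0$ and $32$, so $K$ multiplies them by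
$$\kappa_0=\frac1{\frac{15}4\cdot\frac74}=\frac{16}{105},\qquad \kappa_2=\frac1{\frac{143}4\cdot\frac{135}4}=\frac{16}{19305},\qquad \frac{\kappa_0}{\kappa_2}=\frac{1287}{7}.$$
Hence
$$K^n(s^2-a)=\kappa_2^n\Big[s^2-\tfrac14-\big(\tfrac{1287}7\big)^n\big(a-\tfrac14\big)\Big].$$
The bracket never has more than two sign changes. But if $a\ne\frac14$, then for large $n$ it has one sign on $[-1,1]$, and both sign changes are lost. They survive forever only for $a=\frac14$.

Two lessons follow. First, $K$ does not seem to create sign changes, and since $t\mapsto f(t)$ preserves signs, the same should hold for $u\mapsto Kf(u)$. Iterating this map, suitably normalized, should produce solutions of (2). Second, a generic starting point loses its sign changes, so the starting point must be chosen well. In the linear model one can force the good choice by orthogonality: for $u=\alpha+\beta s+\gamma(s^2-\frac14)$, the conditions $\int K^nu\,dV=\int(K^nu)\,s\,dV=0$ force $\alpha=\beta=0$, since $1$, $s$, $s^2-\frac14$ are orthogonal eigenfunctions. In the nonlinear problem the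 Borsuk–Ulam theorem will solve the corresponding orthogonality conditions after $n$ steps, for each $n$. Then $n\to\infty$. To keep the count in the limit we need more than "no new sign changes": we need that when no sign change is lost, the zeros are stable under small $C^1$ perturbations.

## One variable

This section turns each $L_k^{-1}$ into an operator on functions of $s$ and prepares it for Rolle's theorem.

Let $C_G$ be the space of continuous $G$-invariant functions with the sup norm. A $G$-orbit is determined by $|x|$ and $|y|$, so the orbits are the level sets of $s$. Fixing unit vectors $\omega\in\mathbb R^p$, $\eta\in\mathbb R^q$, each $u\in C_G$ equals $U\circ s$ with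
$$U(s)=u\Big(\sqrt{\tfrac{1+s}2}\,\omega,\sqrt{\tfrac{1-s}2}\,\eta\Big),$$
which is continuous on $[-1,1]$. We call $U$ the *profile* of $u$; capital letters denote profiles. With $|x|=\cos\theta$, $|y|=\sin\theta$ we have $s=\cos2\theta$ and $|\nabla\theta|=1$, and the volume element is $\cos^{p-1}\theta\sin^{q-1}\theta\,d\theta$ times those of $\mathbb S^{p-1}$ and $\mathbb S^{q-1}$. Since $ds=-4\sin\theta\cos\theta\,d\theta$, this gives
$$|\nabla s|^2=4(1-s^2),\qquad \int_{\mathbb S^N}U\circ s\,dV=\mathrm{const}\int_{-1}^1U\rho\,ds,\qquad \rho(s)=(1+s)^{p/2-1}(1-s)^{q/2-1},$$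
with const $>0$. Put $A(s)=4(1-s^2)\rho(s)=4(1+s)^{p/2}(1-s)^{q/2}$.

**Lemma 1.** Let $c>0$, $L=-\Delta_g+c$, $h\in C_G$, $u=L^{-1}h$. Then $u\in C_G$, $U\in C^1([-1,1])$, $AU'\in C^1(-1,1)$, $AU'\to0$ at $\pm1$, and
$$(AU')'=\rho(cU-H)\ \text{ on }(-1,1),\qquad \|U\|_{C^1([-1,1])}\le C\|h\|_\infty . \tag{3}$$

*Proof.* By elliptic theory $u\in W^{2,r}$ for all $r<\infty$, so $u\in C^1(\mathbb S^N)$ with $\|u\|_{C^1}\le C\|h\|_\infty$. As $L^{-1}$ commutes with isometries, $u$ is $G$-invariant. The formula for $U$ shows $U\in C^1(-1,1)$, because the curve in it is smooth there.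

To obtain the equation, test $Lu=h$ with $\eta\circ s$, $\eta\in C^\infty_c(-1,1)$. Since $\nabla u\cdot\nabla(\eta\circ s)=U'\eta'|\nabla s|^2$, we get $\int_{-1}^1\big(AU'\eta'+\rho(cU-H)\eta\big)ds=0$. So the distributional derivative of $AU'$ is the continuous function $\rho(cU-H)$. Hence $AU'\in C^1(-1,1)$ and the equation holds.

For the behavior at the ends, $2\sqrt{1-s^2}\,|U'|=|\nabla u|$ gives
$$|AU'|\le2\sqrt{1-s^2}\,\rho\,\|\nabla u\|_\infty=2(1+s)^{(p-1)/2}(1-s)^{(q-1)/2}\|\nabla u\|_\infty\to0\quad\text{at }\pm1 .$$
Therefore $U'(s)=A(s)^{-1}\int_{-1}^s\rho(cU-H)$. As $s\to-1$, both $A(s)$ and $\int_{-1}^s\rho$ are positive multiples of $(1+s)^{p/2}(1+o(1))$, so $A(s)^{-1}\int_{-1}^s\rho$ is bounded on $(-1,0]$ and has a limit at $-1$. As $cU-H$ is continuous and bounded by $C\|h\|_\infty$, $U'$ is bounded by $C\|h\|_\infty$ on $(-1,0]$ and has a limit at $-1$. The end $+1$ is analogous. A function continuous on $[-1,1]$ whose derivative has limits at the ends is in $C^1([-1,1])$. $\square$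

Rolle's theorem counts zeros of pure derivatives, but $(AU')'-c\rho U$ has a zeroth-order term. To remove it we divide by a positive solution of the homogeneous equation.

For $c>0$ let $\psi$ solve
$$\psi(s)=1+\int_{-1}^sA(\tau)^{-1}\int_{-1}^\tau c\rho\psi\,d\sigma\,d\tau ,\qquad s\in[-1,1).$$
This is a Volterra equation. On $[-1,1-\delta]$ we have $A(\tau)^{-1}\int_{-1}^\tau\rho\le B_\delta$, so the $n$-th Picard increment lies between $0$ and $(cB_\delta(1+s))^n/n!$, and the iteration converges uniformly. All increments are nonnegative, so $\psi\ge1$. Further $(A\psi')'=c\rho\psi$ on $(-1,1)$, and $A\psi'=c\int_{-1}^s\rho\psi\to0$ at $-1$. Since $A\psi'$ is increasing and positive, $\psi'\ge\mathrm{const}\,(1-s)^{-q/2}$ near $1$ with const $>0$. Because $q\ge2$, this is not integrable, and $\psi(s)\to\infty$ as $s\to1$.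

As an example take $\mathbb S^5$, $p=q=3$, $c=\frac{15}4$, and $s=\cos\phi$. The computation in the first section with $w=\sin\frac{\pi-\phi}4$ gives $4(w_{\phi\phi}+w)=4\cdot\frac{15}{16}w=\frac{15}4w$, so
$$\psi=\frac{4\sin\frac{\pi-\phi}4}{\sin\phi}.$$
It tends to $1$ as $\phi\to\pi$ (that is, $s\to-1$), and it behaves like $2\sqrt2/\phi$ as $\phi\to0$ (that is, $s\to1$).

With $u,h$ as in Lemma 1, put $y=U/\psi$ on $[-1,1)$ and $z=A\psi^2y'=A(U'\psi-U\psi')$ on $(-1,1)$. Then $z'=(AU')'\psi-U(A\psi')'=\rho(cU-H)\psi-c\rho\psi U$. Since $AU'\to0$ and $A\psi'\to0$ at $-1$, while $U$ is bounded and $\psi\to\infty$ at $1$,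
$$z'=-\rho\psi H,\qquad z(-1^+)=0,\qquad y(s)\to0\ \text{ as }s\to1. \tag{4}$$
So $H$ arises from $y$ by two pure derivatives with positive weights, and each of the two steps comes with one boundary condition. Rolle loses one zero per derivative; the boundary conditions pay it back.

## Counting sign changes

**Definition.** For $0\not\equiv H\in C([-1,1])$, $S(H)\in\{0,1,\dots,\infty\}$ is the largest $k$ such that there are $s_0<\dots<s_k$ in $[-1,1]$ with $H(s_{i-1})H(s_i)<0$ for $1\le i\le k$.

For instance $S(s^2-\frac14)=2$ and $S(s^2)=0$. As $f$ preserves signs, $S(f(H))=S(H)$.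

**Lemma 2.** If $S(H)=k<\infty$, there are $-1=t_0<t_1<\dots<t_k<t_{k+1}=1$ and $\varepsilon=\pm1$ with
$$\varepsilon(-1)^iH\ge0\ \text{ on }[t_i,t_{i+1}],\qquad 0\le i\le k. \tag{5}$$

*Proof.* Take $s_0<\dots<s_k$ and $\varepsilon$ with $\varepsilon(-1)^iH(s_i)>0$. For $1\le i\le k$ let $t_i=\sup\{s\in[s_{i-1},s_i]:\varepsilon(-1)^{i-1}H(s)>0\}$. By continuity $t_i\in(s_{i-1},s_i)$, so the $t_i$ are ordered, and $t_i<s_i<t_{i+1}$ for $1\le i<k$. Suppose (5) fails for some $i$. By continuity there is $s\in(t_i,t_{i+1})$ with $\varepsilon(-1)^iH(s)<0$, and $s\ne s_i$.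

- If $s<s_i$ and $i\ge1$, then $s\in(t_i,s_i)$ and $\varepsilon(-1)^{i-1}H(s)>0$, contradicting the definition of $t_i$.
- If $s<s_i$ and $i=0$, then $s,s_0,\dots,s_k$ has $k+1$ alternations, contradicting $S(H)=k$.
- If $s>s_i$ and $i=k$, then $s_0,\dots,s_k,s$ has $k+1$ alternations, a contradiction.
- If $s>s_i$ and $i<k$, then $s<t_{i+1}$, so by definition of $t_{i+1}$ there is $s'\in(s,t_{i+1}]$ with $\varepsilon(-1)^iH(s')>0$. Then $s_0,\dots,s_i,s,s',s_{i+1},\dots,s_k$ has $k+2$ alternations, a contradiction. $\square$

There is a quick proof that $S(U)\le S(H)$ when $u=L^{-1}h$ and $U\not\equiv0$. On a component $(\alpha,\beta)$ of $\{U\ne0\}$ (its endpoints at $\pm1$ included if $U\ne0$ there), multiply (3) by $U$ and integrate by parts. The boundary terms vanish since $U=0$ at interior ends and $AU'\to0$ at $\pm1$, so $\int_\alpha^\beta(AU'^2+c\rho U^2)=\int_\alpha^\beta\rho HU$. The left side is positive, so $HU>0$ somewhere in $(\alpha,\beta)$. Alternating points of $U$ lie in different components, so $H$ alternates at least as often. But this argument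 says nothing about zeros of $U$ without sign change, or about zeros at $\pm1$, and these are exactly the unstable ones: $(s-\frac12)^2-\epsilon$ and $s-1+\epsilon$ lose their zeros as $\epsilon$ decreases through $0$. So we count such zeros as well.

**Definition.** For $U\in C^1([-1,1])$, $Z_-(U)$ is the number of zeros in $[-1,1)$ and $Z_+(U)$ the number of zeros in $(-1,1]$, where zeros in $(-1,1)$ with $U'=0$ are counted twice and all other zeros once.

For $U=(1+s)s^2$ we get $Z_-=3$, $Z_+=2$ and $S=0$. By the intermediate value theorem a function with $S(U)=k$ has at least $k$ distinct zeros in $(-1,1)$, so $S(U)\le Z_\pm(U)$ for $U\not\equiv0$.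

**Lemma 3.** Let $h\in C_G$, $S(H)=k<\infty$, let the zero set of $H$ have empty interior in $[-1,1]$, and let $u=L^{-1}h$ with $L=-\Delta_g+c$, $c>0$. Then $Z_\pm(U)\le k$. In particular $U$ has finitely many zeros and $S(U)\le S(H)$.

*Proof.* Interchanging $(x,p)$ and $(y,q)$ replaces $s$ by $-s$ and exchanges $Z_-$ and $Z_+$, so it suffices to bound $Z_-$. Use (4), and $t_i$ from Lemma 2.

**Step 1.** *Count the zeros of $z$, using $z(-1^+)=0$.* On $[t_i,t_{i+1}]\cap(-1,1)$ the derivative $z'=-\rho\psi H$ has one sign and vanishes on no subinterval, so $z$ is strictly monotone there. Since $z(-1^+)=0$, $z$ has no zero in $(-1,t_1]\cap(-1,1)$. If $k\ge1$, it has at most one zero in each of the $k$ intervals $(t_1,t_2],\dots,(t_{k-1},t_k],(t_k,1)$. So $z$, and hence $y'$, has zeros $\xi_1<\dots<\xi_r$ in $(-1,1)$ with $r\le k$.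

**Step 2.** *Locate the zeros of $y$, using $y\to0$ at $1$.* Put $\xi_0=-1$. Then $y$ is continuous on $[-1,1)$ and strictly monotone on $[\xi_{i-1},\xi_i]$, $1\le i\le r$, and on $[\xi_r,1)$. Since $y\to0$ at $1$, $y$ has no zero in $[\xi_r,1)$. Each of the $r$ intervals $[\xi_{i-1},\xi_i]$, $1\le i\le r$, contains at most one zero.

**Step 3.** *Account for multiplicities.* The zeros of $U$ in $[-1,1)$ are those of $y$. A zero in $(-1,1)$ with $U=U'=0$ is a zero of $y$ and $y'$, so it equals some $\xi_i$ with $i\ge1$, and $i<r$ because $y(\xi_r)\ne0$. It is then the only zero in both $[\xi_{i-1},\xi_i]$ and $[\xi_i,\xi_{i+1}]$. Assign these two intervals to it, and to every other zero one interval containing it. No interval is assigned twice, so $Z_-(U)\le r\le k$. $\square$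

**Definition.** $U\in C^1([-1,1])$ is *regular* if $U(\pm1)\ne0$ and all its zeros are simple.

Simple zeros are isolated, so a regular $U$ has finitely many zeros; $U$ changes sign at each, so their number is exactly $S(U)$. The polynomial $s^2-\frac14$ is regular; $s^2$ and $1-s$ are not.

**Corollary 4.** Let $h\in C_G$, $S(H)<\infty$, zero set of $H$ with empty interior, $u=Kh$. Then $U$ has finitely many zeros and $S(U)\le Z_\pm(U)\le S(H)$. If $S(U)=S(H)$, then $U$ is regular.

*Proof.* Apply Lemma 3 successively to $L_1,\dots,L_m$; after each application the profile has finitely many zeros, so its zero set has empty interior and its $S$ has not increased. The last application gives $Z_\pm(U)\le S(H)$. Now let $S(U)=S(H)=\sigma$. Then $U$ has at least $\sigma$ distinct zeros in $(-1,1)$. From $Z_-(U)\le\sigma$, these are exactly $\sigma$ zeros, they are all the zeros in $[-1,1)$, and all are simple. From $Z_+(U)\le\sigma$, also $U(1)\ne0$. $\square$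

**Lemma 5.** If $U$ is regular, every function sufficiently close to $U$ in $C^1([-1,1])$ is regular with the same number of zeros.

*Proof.* Choose disjoint closed intervals $I_i\subset(-1,1)$ around the zeros, one for each, and $\delta>0$ with $|U'|\ge\delta$ on each $I_i$ and $|U|\ge\delta$ on the complement of the interiors of the $I_i$. If $\|\tilde U-U\|_{C^1}<\delta$, then $\tilde U$ has no zero outside the interiors of the $I_i$, it has opposite signs at the two ends of each $I_i$ (those of $U$), and $\tilde U'\ne0$ on each $I_i$. So it has exactly one zero in each $I_i$, and that zero is simple. $\square$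

## Fixed points are regular; the structure of solutions

In Corollary 4 equality $S(U)=S(H)$ is automatic when $H$ is a positive multiple of $f(U)$, provided we know that $S(U)$ is finite. The next lemma supplies this.

**Lemma 6.** Let $0\ne v\in C_G$ with $v=\mu Kf(v)$, $\mu>0$. Then $V$ has finitely many zeros and is regular.

*Proof.* Put $V_0=\mu f(V)$ and $V_k=L_k^{-1}V_{k-1}$ (on profiles), so $V_m=V$. Suppose $V$ has infinitely many zeros. They accumulate at some $s_0$, and by reflection we may take $s_0\in[-1,1)$.

**Step 1.** *Transfer the accumulation to all $V_k$.* If the zeros of $V_k$ accumulate at $s_0$, so do those of $V_{k-1}$. Indeed use (4) with $U=V_k$, $H=V_{k-1}$, $c=c_k$. The zeros of $y$ accumulate at $s_0$. By Rolle, so do zeros of $y'$ in $(-1,1)$, that is, of $z$. By Rolle again, so do zeros of $z'=-\rho\psi V_{k-1}$. Thus for all $k=1,\dots,m$ the zeros of $V_k$ accumulate at $s_0$.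

**Step 2.** *Obtain zero initial data at $s_0$.* By continuity $V_k(s_0)=0$ for $1\le k\le m$. Also $(AV_k')(s_0)=0$: if $s_0>-1$, then $y$ and $y'$ vanish at $s_0$ by continuity, hence $V_k'(s_0)=0$; if $s_0=-1$, this is the limit $AV_k'\to0$ of Lemma 1. Integrating (3) twice from $s_0$,
$$V_k(s)=\int_{s_0}^sA(\tau)^{-1}\int_{s_0}^\tau\rho\,(c_kV_k-V_{k-1})\,d\sigma\,d\tau,\qquad 1\le k\le m .$$

**Step 3.** *Conclude that all $V_k$ vanish near $s_0$.* Let $M(s)$ be the maximum over $1\le k\le m$ of $\sup|V_k|$ between $s_0$ and $s$. We have $|V_0|\le C|V_m|$, because $V$ is bounded and $|f(t)|=|t|^{\varkappa-2}|t|$. And $A(\tau)^{-1}|\int_{s_0}^\tau\rho|$ is bounded near $s_0$: clearly so if $s_0>-1$, and as in Lemma 1 if $s_0=-1$. So $M(s)\le C|s-s_0|M(s)$ for $s$ near $s_0$, hence $M(s)=0$ as soon as $C|s-s_0|<1$.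

**Step 4.** *Continue to the whole interval.* With $W_k=AV_k'$, the functions $(V_k,W_k)_{1\le k\le m}$ solve on $(-1,1)$ the first-order system
$$V_k'=W_k/A,\qquad W_k'=\rho(c_kV_k-V_{k-1}),\qquad V_0=\mu f(V_m),$$
with continuous coefficients and locally Lipschitz nonlinearity, as $f\in C^1$. They vanish on some interval, so by uniqueness they vanish on $(-1,1)$. Then $V\equiv0$, a contradiction.

**Step 5.** *Deduce regularity.* So $V$ has finitely many zeros, and $S(f(V))=S(V)<\infty$. Corollary 4 with $h=\mu f(v)$, $u=v$ has equality $S(U)=S(H)$, and $V$ is regular. $\square$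

**Lemma 7.** If $v\in C_G$ and $V$ is regular with zeros $\xi_1<\dots<\xi_\sigma$, then $v$ has precisely $\sigma+1=S(V)+1$ nodal domains.

*Proof.* We have $\{v\ne0\}=s^{-1}([-1,1]\setminus\{\xi_1,\dots,\xi_\sigma\})$. The preimage of an interval $I\subset[-1,1]$ is the image of $\mathbb S^{p-1}\times\mathbb S^{q-1}\times I$ under the continuous map $(\omega,\eta,s)\mapsto(\sqrt{\frac{1+s}2}\,\omega,\sqrt{\frac{1-s}2}\,\eta)$, and that product is connected because $p,q\ge2$. So $\{v\ne0\}$ is the disjoint union of $\sigma+1$ nonempty open connected sets; these are its components. $\square$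

The assumption $p\ge2$ is really needed here: for $p=1$ the set $\{s>\xi\}=\{|x|^2>\frac{1+\xi}2\}$ with $-1<\xi<1$ would consist of two opposite caps.

*Proof of part 2.* Let $v$ be a nontrivial continuous $G$-invariant solution. By (2) and Lemma 6 with $\mu=1$, $V$ is regular, say with $\sigma$ zeros, and by Lemma 7 the number of nodal domains is $\ell=\sigma+1$. The zero set is the union of the $\ell-1$ level sets $\{s=\xi_i\}$ with $\xi_i\in(-1,1)$. Each is the set where $|x|$ and $|y|$ have given positive values, so it is diffeomorphic to $\mathbb S^{p-1}\times\mathbb S^{q-1}$. Since the zeros are simple, $v$ changes sign across it, and $\nabla v=V'(\xi_i)\nabla s\ne0$ there because $|\nabla s|^2=4(1-\xi_i^2)>0$. $\square$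

## Better than the critical exponent

We now need bounds for iterates of $Kf$ in terms of $\|\cdot\|_*$ alone. The Sobolev inequality gives $\|u\|_{L^\varkappa}\le C\|u\|_*$. If $u\in L^{1/x}$, then $f(u)\in L^t$ with $\frac1t=(\varkappa-1)x$, and $Kf(u)\in W^{2m,t}$, which gains $\frac{2m}N$ in the reciprocal exponent. So the reciprocals follow
$$x\longmapsto(\varkappa-1)x-\tfrac{2m}N .$$
Since $\varkappa-2=\frac{4m}{N-2m}=\frac{2m}N\varkappa$, the value $x=\frac1\varkappa$ is a fixed point: starting from the Sobolev exponent, the bootstrap does not move. It is a repelling fixed point, so any gain at the start suffices. The symmetry provides the gain.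

**Lemma 8.** There is $r_1>\varkappa$ such that for each $r_0\in(\varkappa,r_1]$ one has $\|u\|_{L^{r_0}}\le C\|u\|_*$ for all $G$-invariant $u\in H^m_g$.

*Proof.* First reduce to smooth functions. Averaging over $G$ maps smooth functions to smooth invariant ones, does not increase $\|\cdot\|_*$ (which is invariant under isometries), and fixes invariant functions. So smooth invariant functions are dense in the invariant part of $H^m_g$, and it suffices to prove the inequality for them: an approximating sequence is then Cauchy in $L^{r_0}$ and has the same limit there.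

Next remove one dimension. Let $x_0=(x,y)\in\mathbb S^N$. One of $x,y$ is nonzero, and since $p,q\ge2$ a rotation in a plane containing it moves $x_0$; so some one-parameter subgroup of $G$ has generating field $X$ with $X(x_0)\ne0$. Take flow-box coordinates $(\tau,\zeta)\in(-\delta,\delta)\times B$ near $x_0$, with $B\subset\mathbb R^{N-1}$ a ball and $X=\partial_\tau$, relatively compact in a larger chart. An invariant $u$ has the form $\tilde u(\zeta)$ there, and
$$2\delta\int_B|\partial^\alpha\tilde u|^2\,d\zeta=\int_{(-\delta,\delta)\times B}|\partial_\zeta^\alpha u|^2\,d\tau\,d\zeta\le C\|u\|_*^2,\qquad|\alpha|\le m .$$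
So $\|\tilde u\|_{H^m(B)}\le C\|u\|_*$.

Finally use the Sobolev embedding in dimension $N-1\ge2m$. If $N-1>2m$, it holds with exponent $r_1=\frac{2(N-1)}{N-1-2m}$, which exceeds $\varkappa$ because $n\mapsto\frac{2n}{n-2m}$ is decreasing. If $N-1=2m$, any finite $r_1>\varkappa$ is allowed. This bounds $\|\tilde u\|_{L^{r_1}(B)}$, hence $\|u\|_{L^{r_1}}$ on the box. Cover $\mathbb S^N$ by finitely many boxes. Smaller exponents follow by Hölder. $\square$

**Lemma 9.** There is $i_0\in\mathbb N$ and for each $M$ a constant $C(M)$ such that: if $u_0,\dots,u_{i_0}\in C_G\cap H^m_g$, $\|u_0\|_*\le M$, $u_{j+1}=b_jKf(u_j)$, $|b_j|\le M$, then $\|u_{i_0}\|_\infty\le C(M)$.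

*Proof.* Choose $r_0\in(\varkappa,r_1]$, put $x_0=\frac1{r_0}<\frac1\varkappa$ and $x_{i+1}=(\varkappa-1)x_i-\frac{2m}N$. Then $x_i-\frac1\varkappa=(\varkappa-1)^i(x_0-\frac1\varkappa)\to-\infty$, as $\varkappa-1>1$. Each $x_i$ is an affine function of $x_0$ with nonzero slope, so only countably many $x_0$ give $x_i=0$ for some $i$; choose $r_0$ avoiding them. Let $i_0\ge1$ be the first $i$ with $x_i<0$. It does not depend on $M$.

By Lemma 8, $u_0$ is bounded in $L^{1/x_0}$. Let $i<i_0$ and suppose $u_i$ is bounded in $L^{1/x_i}$; here $0<x_i<\frac1\varkappa$. Then $f(u_i)$ is bounded in $L^t$ with $\frac1t=(\varkappa-1)x_i\in(0,1)$, so $u_{i+1}$ is bounded in $W^{2m,t}$. If $x_{i+1}=\frac1t-\frac{2m}N>0$, this space embeds in $L^{1/x_{i+1}}$; if $x_{i+1}<0$, it embeds in $C^0$. The first case occurs for $i+1<i_0$, the second for $i+1=i_0$. $\square$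

## A normalized power iteration

For $u\in C_G\setminus\{0\}$ put
$$\theta(u)=\|Kf(u)\|_*=\Big(\int f(u)Kf(u)\Big)^{1/2}>0,\qquad T(u)=\frac{Kf(u)}{\theta(u)},\qquad J(u)=\int|u|^\varkappa .$$
Here $\theta(u)>0$ because $f(u)\ne0$ and $K$ is injective. The map $T$ is odd, $Tu\in H^m_g$ and $\|Tu\|_*=1$. The map $u\mapsto f(u)$ is continuous on $C_G$, and by Lemma 1 each $L_k^{-1}$ is bounded on $C_G$, with values in $C^1([-1,1])$ on profiles. So $T$ is continuous from $C_G\setminus\{0\}$ to $C^1([-1,1])$, hence also to $C_G\setminus\{0\}$. A fixed point of $T$ satisfies $Kf(v)=\theta(v)v$ and becomes a solution of (2) after scaling.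

**Lemma 10.** If $u\in C_G\cap H^m_g$ and $\|u\|_*=1$, then $J(Tu)\ge J(u)$ and $\theta(u)\ge J(u)$. If $J(Tu)=J(u)$, then $Tu=u$.

*Proof.* Using $\langle Kh,\varphi\rangle_*=\int h\varphi$, Cauchy–Schwarz, and Hölder,
$$J(u)=\langle Kf(u),u\rangle_*\le\theta(u)=\langle Kf(u),Tu\rangle_*=\int f(u)\,Tu\le J(u)^{1-1/\varkappa}J(Tu)^{1/\varkappa}. \tag{6}$$
As $J(u)>0$, this gives both inequalities. If $J(Tu)=J(u)$, all members of (6) are equal. Equality in Cauchy–Schwarz, with a positive value, makes $u$ a positive multiple of $Kf(u)$, and $\|u\|_*=1$ gives $u=Tu$. $\square$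

Fix $\ell\ge2$. Let $\mathcal W$ be the $\ell$-dimensional space of polynomials in $s$ of degree at most $\ell-1$, regarded as smooth invariant functions on $\mathbb S^N$, and let $\Sigma=\{u\in\mathcal W:\|u\|_*=1\}$. As the unit sphere of an inner product, $\Sigma$ is homeomorphic to $\mathbb S^{\ell-1}$ by an odd map. Put $J_0=\min_\Sigma J>0$. By Lemma 10, for $u\in\Sigma$ and $j\ge0$,
$$J(T^ju)\ge J_0,\qquad\theta(T^ju)\ge J_0. \tag{7}$$

**Lemma 11.** For each $u\in\Sigma$ there is $j_1$ such that $\{T^ju:j\ge j_1\}$ is relatively compact in $C^1([-1,1])$, and its closure in $C_G$ does not contain $0$.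

*Proof.* For $j\ge i_0$ apply Lemma 9 to $T^{j-i_0}u,\dots,T^ju$. This is allowed with $M=\max(1,1/J_0)$, since $\|T^{j-i_0}u\|_*=1$ and the factors are $1/\theta\le1/J_0$. So the $T^ju$, $j\ge i_0$, are bounded in $C_G$. Applying $K$ to $f$ of them, the $T^ju$, $j\ge i_0+1$, are bounded in $W^{2m,r}$ for all $r<\infty$, hence relatively compact in $C_G$. Let $\mathcal K$ be the closure in $C_G$ of $\{T^ju:j\ge i_0+1\}$. It is compact, and $J\ge J_0$ on it, so $\mathcal K\subset C_G\setminus\{0\}$. Then $T(\mathcal K)$ is compact in $C^1([-1,1])$ and contains $T^ju$ for $j\ge j_1:=i_0+2$. $\square$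

For $u\in\Sigma$ the polynomial $U$ has at most $\ell-1$ zeros. So Corollary 4, applied with $h=f(T^ju)$, and induction show that all $T^ju$ have finitely many zeros and
$$S(T^{j+1}u)\le S(T^ju)\le\ell-1\qquad(j\ge0). \tag{8}$$

## Borsuk–Ulam keeps the sign changes

Recall the Borsuk–Ulam theorem: every continuous odd map from $\mathbb S^{\ell-1}$ to $\mathbb R^{\ell-1}$ has a zero.

*Proof of part 1.* For $\ell=1$ the constant $(\prod_kc_k)^{1/(\varkappa-2)}$ is a solution, with one nodal domain. Let $\ell\ge2$.

**Step 1.** *Find starting points that lose nothing in $n$ steps: for every $n$ there is $u_n\in\Sigma$ with $S(T^ju_n)=\ell-1$ for $0\le j\le n$.* The map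
$$\Sigma\to\mathbb R^{\ell-1},\qquad u\mapsto\Big(\int_{\mathbb S^N}(T^nu)\,s^i\,dV\Big)_{i=0}^{\ell-2}$$
is continuous and odd, so it has a zero $u_n$. Let $w=T^nu_n\ne0$. If $S(w)=k\le\ell-2$, take $t_1,\dots,t_k$ from Lemma 2 for the profile of $w$ and put $\pi(s)=\prod_{i=1}^k(s-t_i)$, of degree at most $\ell-2$. Both $w$ and $\pi$ switch sign exactly at the $t_i$, in the sense of (5), so $w\,\pi(s)$ has constant sign. It is not identically zero, since $w$ has finitely many zeros in $s$. This contradicts $\int w\,\pi(s)\,dV=0$. So $S(T^nu_n)\ge\ell-1$, and (8) gives $S(T^ju_n)=\ell-1$ for all $0\le j\le n$.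

**Step 2.** *Find one starting point that loses nothing at all in the long run: there is $u_*\in\Sigma$ such that, for all large $j$, $T^ju_*$ is regular with exactly $\ell-1$ zeros.* Let $u_n\to u_*\in\Sigma$ along a subsequence. By (8) the integers $S(T^ju_*)$ are nonincreasing in $j$, so they equal some $\sigma$ for $j\ge j_0$. Let $j\ge j_0+1$. Then $T^ju_*$ is a positive multiple of $Kf(T^{j-1}u_*)$, and $S(T^ju_*)=\sigma=S(f(T^{j-1}u_*))$. By the equality case of Corollary 4, $T^ju_*$ is regular with $\sigma$ zeros. Since $j\ge1$, $T^ju_n\to T^ju_*$ in $C^1([-1,1])$ along the subsequence, and Lemma 5 gives $S(T^ju_n)=\sigma$ for large such $n$. But $S(T^ju_n)=\ell-1$ for $n\ge j$. So $\sigma=\ell-1$.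

Semicontinuity alone would not suffice in Step 2: in a limit, sign changes can merge or run into $s=\pm1$. The equality case excludes this, because from time $j_0$ on the orbit of $u_*$ loses no sign change and so all its later profiles are regular.

**Step 3.** *Pass to the limit along the orbit of $u_*$ and obtain a fixed point with the right number of zeros.* By Lemma 11 choose $j_i\to\infty$ with $T^{j_i}u_*\to v$ in $C^1([-1,1])$ and $T^{j_i-1}u_*\to v'$ in $C_G\setminus\{0\}$. By continuity of $T$, $v=Tv'$, so $v\in H^m_g$ and $\|v\|_*=1$. The sequence $J(T^ju_*)$ is nondecreasing by Lemma 10 and bounded by the Sobolev inequality; let $J_\infty\ge J_0>0$ be its limit. By continuity of $J$ and $T$ on $C_G\setminus\{0\}$, $J(v)=J_\infty$ and $J(Tv)=\lim_iJ(T^{j_i+1}u_*)=J_\infty$. Lemma 10 yields $Tv=v$, that is, $Kf(v)=\theta(v)v$. By Lemma 6 with $\mu=1/\theta(v)$, $V$ is regular. By Lemma 5, $T^{j_i}u_*$ has for large $i$ as many zeros as $v$; by Step 2 this number is $\ell-1$.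

**Step 4.** *Rescale to solve* (1)*, and count.* Let $\beta>0$ with $\beta^{\varkappa-2}=1/\theta(v)$. Then $Kf(\beta v)=\beta^{\varkappa-1}\theta(v)v=\beta v$, so $\beta v$ satisfies (2) and is a continuous $G$-invariant weak solution of (1). By Lemma 7 it has precisely $\ell$ nodal domains. It changes sign, because its profile has $\ell-1\ge1$ simple zeros. $\square$

Taking $m\ge2$ and $\ell\ge2$, this answers the question affirmatively.

## Energy growth and inequivalent solutions

*Proof of part 3.* Suppose, for some $E$, that there are nontrivial continuous invariant solutions $v_i$ with $\|v_i\|_*^2=\int|v_i|^\varkappa\le E$ whose numbers of nodal domains tend to infinity. We extract a limit and contradict Lemma 5.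

For compactness, apply Lemma 9 to the constant sequences $u_j=v_i$ with $b_j=1$ and $M=\max(1,\sqrt E)$: the $v_i$ are bounded in $C_G$. Hence $v_i=Kf(v_i)$ is bounded in $W^{2m,r}$ for all $r<\infty$, and a subsequence converges in $C_G$ to some $v$. Since $Kf$ is continuous from $C_G$ to $C^1([-1,1])$, along it $v_i=Kf(v_i)\to Kf(v)$ in $C^1([-1,1])$. So $v=Kf(v)$ and the convergence is in $C^1$.

The limit is not zero: from $\|v_i\|_*^2=\int|v_i|^\varkappa\le C\|v_i\|_*^\varkappa$ and $v_i\ne0$ we get $\|v_i\|_*^{\varkappa-2}\ge1/C$, so $\int|v_i|^\varkappa$ is bounded below by a positive constant, and $\int|v|^\varkappa>0$. By Lemma 6, $V$ is regular. By Lemma 5, for large $i$ along the subsequence $v_i$ has the same finite number of zeros as $v$, so by Lemma 7 the same number of nodal domains. This contradicts the assumption.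

Finally, if the energies of the solutions in part 1 did not tend to infinity as $\ell\to\infty$, infinitely many of them would have energy at most some $E$, against the bound $\ell(E)$. $\square$

*Proof of part 4.* There are $\lfloor\frac{N+1}2\rfloor-1=\lfloor\frac{N-1}2\rfloor$ pairs $2\le p\le q$ with $p+q=N+1$. Part 1 gives for each pair a solution with precisely $\ell\ge2$ nodal domains, and by part 2 its nodal set is nonempty with components diffeomorphic to $\mathbb S^{p-1}\times\mathbb S^{q-1}$. By the Künneth formula, the lowest positive degree in which $\mathbb S^{p-1}\times\mathbb S^{q-1}$ with $1\le p-1\le q-1$ has nonzero homology is $p-1$. So for different pairs these components are not homeomorphic.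

If two solutions $v$, $\tilde v$ are related by a conformal transformation $\phi$, that is, $\tilde v=(\text{positive function})\cdot v\circ\phi$, then $\phi$ maps the nodal set of $\tilde v$ homeomorphically onto that of $v$, and components to components. So solutions coming from different pairs are not related by conformal transformations. $\square$
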